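\title{Capability of nilpotent products of capable groups}

\begin{abstract}
A group is capable if it is isomorphic to the quotient of some group by its center. We ask whether the $k$-nilpotent product of two capable groups of nilpotency class at most $k$ is again capable. The answer is yes for $k\le 2$ and arbitrary groups, and no for every $k\ge 3$: for each prime $p>k+1$ there is a counterexample consisting of finite $p$-groups. The proofs rest on an exact criterion in terms of the lower central series of the free product, and on a triangular matrix representation of the free product that bounds how deep an element lies in this series.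
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A group $G$ is \emph{capable} if $G\cong H/Z(H)$ for some group $H$; equivalently, $G$ is isomorphic to the group of inner automorphisms of some group. Not every group is capable. If $H/Z(H)$ is cyclic, then $H$ is abelian, so a nontrivial cyclic group is never capable. Capability passes to direct products: if $G\cong H/Z(H)$ and $K\cong L/Z(L)$, then $Z(H\times L)=Z(H)\times Z(L)$ and $G\times K\cong (H\times L)/Z(H\times L)$.

For abelian groups the direct sum is the coproduct, and it is the first member of a family of constructions. Let $\gamma_1(\Gamma)=\Gamma$, $\gamma_{n+1}(\Gamma)=[\gamma_n(\Gamma),\Gamma]$ be the lower central series of a group $\Gamma$, and for $k\ge1$ let $\mathfrak{N}_k$ be the variety of nilpotent groups of class at most $k$, that is, of groups with $\gamma_{k+1}=1$. For $G,K\in\mathfrak{N}_k$ the \emph{$k$-nilpotent product} is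
\[
G\amalg^{\mathfrak{N}_k}K=(G*K)/\gamma_{k+1}(G*K).
\]
Any two homomorphisms from $G$ and $K$ to a group in $\mathfrak{N}_k$ extend uniquely to $G*K$ and kill $\gamma_{k+1}(G*K)$, so this is the coproduct of $G$ and $K$ in $\mathfrak{N}_k$. For $k=1$ it is $G\oplus K$. The following question comes from Magidin's paper \cite{Magidin}.

\medskip
\noindent\textbf{Question.} \emph{Let $G,K\in\mathfrak{N}_k$. If $G$ and $K$ are capable, is $G\amalg^{\mathfrak{N}_k}K$ capable?}
\medskip

One would guess that the answer is yes. The $k$-nilpotent product comes with a natural candidate for a group having it as central quotient: the group $Q=(G*K)/\gamma_{k+2}(G*K)$ has the central subgroup $\gamma_{k+1}(Q)$, and $Q/\gamma_{k+1}(Q)=G\amalg^{\mathfrak{N}_k}K$. In the simplest example this candidate succeeds even though the factors are not capable.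

\begin{example}\label{ex:dihedral}
Let $G=\langle x\rangle$ and $K=\langle y\rangle$ have order $2$, let $\Gamma=G*K$ and $r=xy$. Then $r$ has infinite order, $xrx=r^{-1}$, and every element of $\Gamma$ is $r^n$ or $r^nx$. We have $[x,y]=r^2$ and $\Gamma/\langle r^2\rangle$ has order $4$, so $\gamma_2(\Gamma)=\langle r^2\rangle$. Since $r^m$ commutes with $r^n$ and $r^{-m}(r^nx)^{-1}r^m(r^nx)=r^{-2m}$, induction gives $\gamma_n(\Gamma)=\langle r^{2^{n-1}}\rangle$ for $n\ge2$. So $\Gamma/\gamma_{k+2}(\Gamma)$ is the dihedral group of order $2^{k+2}\ge8$, its center is generated by $r^{2^k}$, and its central quotient is $\Gamma/\gamma_{k+1}(\Gamma)=G\amalg^{\mathfrak{N}_k}K$.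
\end{example}

In general $Z(Q)$ may be larger than $\gamma_{k+1}(Q)$; for $K=1$ we have $Q=G$ and $\gamma_{k+1}(Q)=1$. Central elements that are visible in $G\times K$ can be removed when $G=H/Z(H)$ and $K=L/Z(L)$, by building $Q$ from $H$ and $L$ instead. What remains are central elements of $Q$ that map to $1$ in $G\times K$. It is tempting to believe that such an element, a product of commutators $[g,h]$ that commutes with everything, must lie in the last term $\gamma_{k+1}(Q)$. This is true for $k\le 2$ and false afterwards.

\begin{theorem}\label{thm:yes}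
Let $k\in\{1,2\}$. If $G,K\in\mathfrak{N}_k$ are capable, then $G\amalg^{\mathfrak{N}_k}K$ is capable.
\end{theorem}

\begin{theorem}\label{thm:no}
Let $k\ge3$ and let $p>k+1$ be a prime. There are capable finite $p$-groups $G,K\in\mathfrak{N}_k$ such that $G\amalg^{\mathfrak{N}_k}K$ is not capable.
\end{theorem}

So the Question has a positive answer exactly for $k=1,2$. Section~\ref{sec:criterion} turns the discussion above into an exact criterion. Section~\ref{sec:weights} explains, in a model made of tensor products of abelian groups, why the criterion behaves differently for $k=2$ and $k=3$, and isolates the computation behind Theorem~\ref{thm:no}. Section~\ref{sec:triangular} constructs the representation used to show that an element is \emph{not} in a given term of the lower central series. Sections~\ref{sec:two} and~\ref{sec:three} prove the two theorems.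

\subsection*{Conventions}
We write $a^b=b^{-1}ab$ and $[a,b]=a^{-1}b^{-1}ab$; longer commutators are left-normed, $[a,b,c]=[[a,b],c]$. We use that $[\gamma_i(\Gamma),\gamma_j(\Gamma)]\subseteq\gamma_{i+j}(\Gamma)$ and that a surjective homomorphism maps $\gamma_n$ onto $\gamma_n$. Rings are associative and need not have a unit; $R^n$ is the additive span of the products of $n$ elements of $R$. Tensor products are over $\mathbb Z$. If $X_0\le X$ and $Y_0\le Y$ are abelian groups, then $X_0\otimes Y_0$, when it is regarded inside $X\otimes Y$, means its image there.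

For groups $G,K$ let $[G,K]$ be the subgroup of $G*K$ generated by the commutators $[g,h]$ with $g\in G$, $h\in K$. The identities
\begin{equation}\label{eq:comm}
[gg_1,h]=[g,h]^{g_1}[g_1,h],\qquad [g,hh_1]=[g,h_1][g,h]^{h_1}
\end{equation}
show that conjugates of these generators by elements of $G$ or $K$ lie in $[G,K]$, so $[G,K]$ is normal. In the quotient the images of $G$ and $K$ commute, so the quotient is $G\times K$:
\[
[G,K]=\ker(G*K\to G\times K).
\]

\section{A criterion for capability}\label{sec:criterion}

Fix $k\ge1$ and $G,K\in\mathfrak{N}_k$, and put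
\[
\Gamma=G*K,\qquad P=\Gamma/\gamma_{k+1}(\Gamma),\qquad Q=\Gamma/\gamma_{k+2}(\Gamma),\qquad D=[G,K].
\]
Since $G\times K\in\mathfrak{N}_k$, we have $\gamma_{k+1}(\Gamma)\subseteq D$. The retraction $\Gamma\to G$ kills $\gamma_{k+1}(\Gamma)$, so $G$ embeds in $P$, and so does $K$.

\begin{proposition}\label{prop:criterion}
Let $G,K\in\mathfrak{N}_k$.
\begin{enumerate}
\item[(i)] If there is $c\in D\setminus\gamma_{k+1}(\Gamma)$ with $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$, then $P$ is not capable.
\item[(ii)] If there is no such $c$, and $G$ and $K$ are capable, then $P$ is capable.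
\end{enumerate}
Hence for capable $G,K\in\mathfrak{N}_k$ the group $G\amalg^{\mathfrak{N}_k}K$ is capable if and only if every $c\in[G,K]$ with $[c,G*K]\subseteq\gamma_{k+2}(G*K)$ lies in $\gamma_{k+1}(G*K)$.
\end{proposition}

The difficulty in (i) is that every group $E$ with a central subgroup $Z$ and $E/Z\cong P$ must be excluded, not only $Q$. Such an $E$ determines central extensions of $G$ and of $K$, and both parts of the proposition are proved by comparing with one group built from such a pair of extensions.

Let $\tilde G\to G$ and $\tilde K\to K$ be surjective homomorphisms with kernels $Z_1\le Z(\tilde G)$ and $Z_2\le Z(\tilde K)$; then $\tilde G,\tilde K\in\mathfrak{N}_{k+1}$. Let $\tilde\Gamma=\tilde G*\tilde K$, let $M$ be the normal closure in $\tilde\Gamma$ of all $[z,g]$ with $z\in Z_1\cup Z_2$ and $g\in\tilde\Gamma$, and put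
\[
\tilde Q=\tilde\Gamma/M\gamma_{k+2}(\tilde\Gamma).
\]
The subgroup $M\gamma_{k+2}(\tilde\Gamma)$ dies in $Q$, because $Z_1,Z_2$ die in $\Gamma$. It also dies in $\tilde G\times\tilde K$, because $Z_1\times Z_2$ is central there and $\tilde G\times\tilde K\in\mathfrak{N}_{k+1}$. This gives surjections $\lambda:\tilde Q\to Q$ and $\delta:\tilde Q\to\tilde G\times\tilde K$. Through $\delta$ we see that $\tilde G$ and $\tilde K$ embed in $\tilde Q$.

\begin{lemma}\label{lem:cover}
The subgroup $Z_1Z_2$ is central in $\tilde Q$, $\ker\lambda=Z_1Z_2$, and $\ker\lambda\cap\ker\delta=1$.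
\end{lemma}

\begin{proof}
Centrality holds by the definition of $M$. The kernel of $\tilde\Gamma\to\Gamma$ is the normal closure of $Z_1\cup Z_2$, and $\gamma_{k+2}(\tilde\Gamma)$ maps onto $\gamma_{k+2}(\Gamma)$; so $\ker\lambda$ is the normal closure of $Z_1\cup Z_2$ in $\tilde Q$, which is $Z_1Z_2$. Finally $\delta(z_1z_2)=(z_1,z_2)$ for $z_i\in Z_i$, so $\delta$ is injective on $Z_1Z_2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
(i) Let $\pi:E\to P$ be a surjective homomorphism with kernel $Z\le Z(E)$. We show that $Z\ne Z(E)$. Put $\tilde G=\pi^{-1}(G)$ and $\tilde K=\pi^{-1}(K)$, so that $Z_1$ and $Z_2$ are two copies of $Z$. The natural map $\tilde\Gamma\to E$ is surjective, since its image contains $Z$ and maps onto $P$. It kills $M$ because $Z$ is central in $E$, and it kills $\gamma_{k+2}(\tilde\Gamma)$ because $E\in\mathfrak{N}_{k+1}$. So it induces a surjection $\sigma:\tilde Q\to E$, and $\pi\sigma$ equals $\lambda$ followed by $Q\to P$, as the two maps agree on $\tilde G$ and $\tilde K$.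

Write $c$ as a product of commutators $[g,h]^{\pm1}$ and lift each $g$ to $\tilde G$ and each $h$ to $\tilde K$. This gives $\hat c\in\tilde Q$ with $\delta(\hat c)=1$ such that $\lambda(\hat c)$ is the image of $c$ in $Q$, which is central in $Q$ by hypothesis. For $g\in\tilde Q$ the commutator $[\hat c,g]$ lies in $\ker\lambda\cap\ker\delta=1$. So $\hat c$ is central in $\tilde Q$ and $\sigma(\hat c)\in Z(E)$. But $\pi\sigma(\hat c)$ is the image of $c$ in $P$, which is nontrivial, so $\sigma(\hat c)\notin Z$.

(ii) Let $G=\tilde G/Z(\tilde G)$ and $K=\tilde K/Z(\tilde K)$, so $Z_1=Z(\tilde G)$ and $Z_2=Z(\tilde K)$. By Lemma~\ref{lem:cover}, $\tilde Q/Z_1Z_2\cong Q$, hence $\tilde Q/Z_1Z_2\gamma_{k+1}(\tilde Q)\cong P$. It suffices to show $Z(\tilde Q)=Z_1Z_2\gamma_{k+1}(\tilde Q)$. The right side is central because $\tilde Q\in\mathfrak{N}_{k+1}$. Let $e\in Z(\tilde Q)$. Then $\delta(e)$ lies in $Z(\tilde G\times\tilde K)=Z_1\times Z_2$; this is where capability is used. After multiplying $e$ by an element of $Z_1Z_2$ we may assume $\delta(e)=1$. Then $\lambda(e)$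 is central in $Q$ and lies in $\ker(Q\to G\times K)=D/\gamma_{k+2}(\Gamma)$, so it is the image of some $c\in D$ with $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$. By hypothesis $c\in\gamma_{k+1}(\Gamma)$, so $\lambda(e)\in\gamma_{k+1}(Q)=\lambda(\gamma_{k+1}(\tilde Q))$ and $e\in Z_1Z_2\gamma_{k+1}(\tilde Q)$.
\end{proof}

\begin{remark}
The condition $c\in D$ in (i) cannot be dropped: for $k=1$, $G=\mathbb Z/2\oplus\mathbb Z/2$ and $K=1$, every $c\ne1$ satisfies the other conditions, and $P=G$ is capable by Example~\ref{ex:dihedral}. Capability of the factors in (ii) cannot be dropped either: for $K=1$ and $G$ nontrivial cyclic we have $D=1$, and $P=G$ is not capable.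
\end{remark}

\section{Counting weights: why class three differs from class two}\label{sec:weights}

This section is a guide to the proofs; only Lemma~\ref{lem:tensor} is used later. By Proposition~\ref{prop:criterion} we look for $c\in D$ such that commutation with any element of $\Gamma$ gains more depth in the lower central series than expected: $c\notin\gamma_{k+1}(\Gamma)$, but $[c,g]\in\gamma_{k+2}(\Gamma)$ for all $g$.

Pretend that commutators are multilinear in their entries; in Section~\ref{sec:three} the Lazard correspondence will make this literally true. Let $X\le G$ and $Y\le K$ be abelian subgroups, written additively, and let $X_0\le X$, $Y_0\le Y$ consist of \emph{deep} elements, meaning elements of $\gamma_2$. Then $c$ is modeled by an element $\omega\in X\otimes Y$, and the commutators $[c,g]$ by elements of $X\otimes Y\otimes X$ and $X\otimes Y\otimes Y$. Give ordinary entries weight $1$ and deep entries weight $2$; a commutator of total weight $n$ lies in $\gamma_n(\Gamma)$.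

For $k=2$ a commutator $[g,h]$ reaches weight $k+1=3$ when \emph{one} of its two entries is deep, and $[g,h,g']$ reaches weight $k+2=4$ when \emph{one} of its three entries is deep. By right exactness of the tensor product both conditions can be read in the quotients $A=X/X_0$ and $B=Y/Y_0$: they say that the element becomes zero in $A\otimes B$, respectively in $A\otimes B\otimes A$ or $A\otimes B\otimes B$. For finite abelian $p$-groups the model has no solution. Indeed, let $\langle a\rangle$ be a cyclic direct summand of $A$ of maximal order $p^n$. Then $p^n(A\otimes B)=0$, so $\omega\mapsto\omega\otimes a$ is an injective map $A\otimes B\to A\otimes B\otimes A$. This only suggests Theorem~\ref{thm:yes}: actual commutators satisfy relations that tensors do not, and the groups are arbitrary.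

For $k=3$ a commutator $[g,h]$ reaches weight $4$ only when \emph{both} entries are deep, while $[g,h,g']$ reaches weight $5$ when \emph{two of three} entries are deep. These conditions depend on how $X_0$ sits in $X$ and $Y_0$ in $Y$, not only on the quotients. The same pattern occurs for all $k\ge3$ if deep means $\gamma_{k-1}$: one deep entry in $[g,h]$ gives weight $k$ only, and two deep entries in $[g,h,g']$ give weight $2k-1\ge k+2$. The model problem is to find $\omega\in X\otimes Y$ with
\begin{align*}
\omega&\notin X_0\otimes Y_0,\\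
\omega\otimes X&\subseteq X_0\otimes Y_0\otimes X+X_0\otimes Y\otimes X_0+X\otimes Y_0\otimes X_0,\\
\omega\otimes Y&\subseteq X_0\otimes Y_0\otimes Y+X_0\otimes Y\otimes Y_0+X\otimes Y_0\otimes Y_0.
\end{align*}
The point is that a power of $p$ in front of a tensor can be moved to any slot, and three slots offer more ways to distribute it than two.

Cyclic groups are not enough. Let $X=\langle x\rangle$ and $Y=\langle y\rangle$ have order $p^n$, let $X_0=p^iX$, $Y_0=p^jY$, and let $\omega$ be a unit multiple of $p^mx\otimes y$. The first condition says $m<n$ and $m<i+j$. Then the second forces $m\ge2i$ and the third forces $m\ge2j$; adding these gives $m\ge i+j$, a contradiction.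

The inequalities show what has to be broken. Take $\omega=p^6x\otimes y$ with $x,y$ of order $p^7$. On the side of $X$ split $6=3+3$, with a deep element close to $p^3x$; on the side of $Y$ split $6=4+2$, with deep elements close to $p^4y$ and $p^2y$. The mixed sum $3+4=7$ is harmless, since $p^7x\otimes y=0$. The mixed sum $3+2=5$ would put $\omega$ into $X_0\otimes Y_0$. To prevent this we perturb the deep elements by generators $x_1,y_1$ of order $p^4$, small enough to vanish in the threefold products and large enough to survive in the twofold one.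

\begin{lemma}\label{lem:tensor}
Let $p$ be a prime. Let $X=\langle x\rangle\oplus\langle x_1\rangle$ and $Y=\langle y\rangle\oplus\langle y_1\rangle$, where $x,y$ have order $p^7$ and $x_1,y_1$ have order $p^4$. Put
\[
u=p^3x+p^2x_1,\qquad v=p^2y-y_1,\qquad z=p^4y,\qquad \omega=p^6\,x\otimes y,
\]
and $X_0=\langle u\rangle$, $Y_0=\langle v,z\rangle$. Then $p^5u=0$, $p^5v=p^5z=0$, and
\begin{enumerate}
\item[(a)] $\omega\otimes x=u\otimes y\otimes u$ in $X\otimes Y\otimes X$;
\item[(b)] $\omega\otimes y=x\otimes z\otimes v$ in $X\otimes Y\otimes Y$;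
\item[(c)] $\omega\notin X_0\otimes Y_0$ in $X\otimes Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
The orders are read off from the definitions. For (a), expand
\[
u\otimes y\otimes u=p^6\,x\otimes y\otimes x+p^5\,x\otimes y\otimes x_1+p^5\,x_1\otimes y\otimes x+p^4\,x_1\otimes y\otimes x_1
\]
and use $p^4x_1=0$. For (b), $x\otimes z\otimes v=p^6\,x\otimes y\otimes y-p^4\,x\otimes y\otimes y_1$ and $p^4y_1=0$. For (c), define $f:X\otimes Y\to\mathbb Z/p^7$ by $f(x\otimes y)=1$, $f(x_1\otimes y_1)=p^3$ and $f(x\otimes y_1)=f(x_1\otimes y)=0$; this is well defined since $p^4\cdot p^3=0$. Then $f(u\otimes v)=p^5-p^2\cdot p^3=0$ and $f(u\otimes z)=p^7=0$, so $f(X_0\otimes Y_0)=0$, while $f(\omega)=p^6\ne0$.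
\end{proof}

Since also $\omega\otimes x_1=0$ and $\omega\otimes y_1=0$, the lemma solves the model problem. The perturbation is visible in $p\,(u\otimes v)=\omega-p^3x_1\otimes y_1$. Note that $\omega=u\otimes p^3y=p^2x\otimes z$ lies in both $X_0\otimes Y$ and $X\otimes Y_0$. If $X_0$ were a direct summand of $X$, say $X=X_0\oplus X_1$, then the decomposition $X\otimes Y=(X_0\otimes Y)\oplus(X_1\otimes Y)$ would show that the intersection of these two subgroups is $X_0\otimes Y_0$.

\section{A triangular representation of a free product}\label{sec:triangular}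

Identities between commutators show that an element lies in $\gamma_n(\Gamma)$. Both theorems also need the opposite: that an element does not lie in $\gamma_n(\Gamma)$. For this we map the free product to a matrix group in which $D$ becomes abelian, is recorded in a tensor product of two rings, and carries a filtration that bounds the lower central series.

Let $R,S$ be rings without unit, and let $R^0=\mathbb Z\oplus R$ and $S^0=\mathbb Z\oplus S$ be the unital rings obtained by adjoining a unit. Then $R^0\otimes S^0$ is a left $R^0$-module through the first factor and a right $S^0$-module through the second. Let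
\[
\mathcal T=\begin{pmatrix}R^0&R^0\otimes S^0\\0&S^0\end{pmatrix},
\]
whose elements we write as triples, with multiplication
\[
(\alpha,\mu,\beta)(\alpha_1,\mu_1,\beta_1)=(\alpha\alpha_1,\ \alpha\mu_1+\mu\beta_1,\ \beta\beta_1).
\]
Let $G_0\subseteq1+R$ and $K_0\subseteq1+S$ be groups under multiplication, $\Gamma_0=G_0*K_0$ and $D_0=[G_0,K_0]$. The diagonal copies of $G_0$ and $K_0$ in $\mathcal T$ commute. To move them apart we conjugate the second by $(1,1\otimes1,1)$, and put
\[
\rho(g)=(g,0,1)\quad(g\in G_0),\qquad \rho(h)=(1,\,1\otimes(h-1),\,h)\quad(h\in K_0).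
\]
The second map is a homomorphism since $1\otimes(h_1-1)+1\otimes(h-1)h_1=1\otimes(hh_1-1)$. So $\rho$ is a homomorphism from $\Gamma_0$ to the unit group of $\mathcal T$. For $n\ge1$ define
\begin{gather*}
V_n=\sum_{i\ge0,\ j\ge1,\ i+j\ge n}R^i\otimes S^j\subseteq R^0\otimes S^0,\qquad
F_n=\sum_{i,j\ge1,\ i+j\ge n}R^i\otimes S^j\subseteq R\otimes S,\\
J_n=\{(\alpha,\mu,\beta):\alpha\in R^n,\ \mu\in V_n,\ \beta\in S^n\}.
\end{gather*}
Here $R\otimes S$ is a direct summand of $R^0\otimes S^0$. The terms with $i=0$ are allowed in $V_n$ so that $\rho(h)-1\in J_1$.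

\begin{lemma}\label{lem:filtration}
\begin{enumerate}
\item[(a)] $J_nJ_m\subseteq J_{n+m}$, and $V_n\cap(R\otimes S)=F_n$.
\item[(b)] If $\mathcal U\subseteq1+J_1$ is a group under multiplication, then $\gamma_n(\mathcal U)\subseteq1+J_n$ for all $n$. This applies to $\mathcal U=\rho(\Gamma_0)$.
\item[(c)] If $R$ and $S$ are finite of $p$-power order and $R^i=0$, $S^j=0$, then $J_{i+j-1}=0$ and $1+J_1$ is a finite $p$-group.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim follows from the multiplication rule, $R^nV_m\subseteq V_{n+m}$ and $V_nS^m\subseteq V_{n+m}$. The terms of $V_n$ with $i=0$ lie in $R^0\otimes S^n=1\otimes S^n+R\otimes S^n$, so $V_n=F_n+1\otimes S^n$. As $R^0\otimes S^0=(1\otimes S^0)\oplus(R\otimes S^0)$, an element of $V_n$ that lies in $R\otimes S$ has zero component in $1\otimes S^0$ and so lies in $F_n$.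

(b) For $1+a,1+b\in\mathcal U$,
\begin{equation}\label{eq:star}
[1+a,1+b]-1=(1+a)^{-1}(1+b)^{-1}(ab-ba).
\end{equation}
The two inverses lie in $1+J_1$. So if one of $a,b$ lies in $J_n$, then $[1+a,1+b]\in1+J_{n+1}$ by (a). The group $\gamma_{n+1}(\mathcal U)$ consists of products of commutators $[1+a,1+b]$ with $1+a\in\gamma_n(\mathcal U)$ and of their inverses $[1+b,1+a]$, and $1+J_{n+1}$ is closed under multiplication; induction on $n$ gives the claim. Finally $\rho(G_0)$ and $\rho(K_0)$ lie in $1+J_1$, hence so does $\rho(\Gamma_0)$.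

(c) A nonzero term $R^{i'}\otimes S^{j'}$ has $i'\le i-1$ and $j'\le j-1$, so $V_{i+j-1}=0$; also $R^{i+j-1}=0$ and $S^{i+j-1}=0$. The group $V_1=R^0\otimes S\cong S\oplus(R\otimes S)$ is finite of $p$-power order, hence so is $J_1$. As $J_1$ is a nilpotent ring, $1+a$ has the inverse $1-a+a^2-\cdots$, and $1+J_1$ is a group of order $|J_1|$.
\end{proof}

\begin{lemma}\label{lem:theta}
There is a homomorphism $\theta$ from $D_0$ to the additive group $R\otimes S$ with $\rho(d)=(1,\theta(d),1)$ for $d\in D_0$. For $g\in G_0$, $h\in K_0$, $d\in D_0$,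
\begin{gather}
\theta([g,h])=g^{-1}(g-1)\otimes(h-1),\label{eq:theta1}\\
\theta([d,g])=(g^{-1}-1)\,\theta(d),\qquad\theta([d,h])=\theta(d)\,(h-1).\label{eq:theta2}
\end{gather}
Moreover $\theta(D_0\cap\gamma_n(\Gamma_0))\subseteq F_n$ for all $n$.
\end{lemma}

\begin{proof}
Let $a=\rho(g)-1=(g-1,0,0)$ and $b=\rho(h)-1=(0,1\otimes(h-1),h-1)$. Then $ab=(0,(g-1)\otimes(h-1),0)$ and $ba=0$. Left multiplication by $\rho(h)^{-1}$ fixes $(0,\mu,0)$, and left multiplication by $\rho(g)^{-1}$ sends it to $(0,g^{-1}\mu,0)$. So \eqref{eq:star} gives $\rho([g,h])=(1,g^{-1}(g-1)\otimes(h-1),1)$. Since $(1,\mu,1)(1,\mu_1,1)=(1,\mu+\mu_1,1)$ and $D_0$ is generated by the $[g,h]$, the homomorphism $\theta$ exists and satisfies \eqref{eq:theta1}. Next, $\rho(g)^{-1}(0,\mu,0)\rho(g)=(0,g^{-1}\mu,0)$ and $\rho(h)^{-1}(0,\mu,0)\rho(h)=(0,\mu h,0)$, so $\theta(d^g)=g^{-1}\theta(d)$ and $\theta(d^h)=\theta(d)h$; with $[d,g]=d^{-1}d^g$ this gives \eqref{eq:theta2}. If $d\in D_0\cap\gamma_n(\Gamma_0)$, then $\theta(d)\in V_n\cap(R\otimes S)=F_n$ by Lemma~\ref{lem:filtration}.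
\end{proof}

\section{Class at most two}\label{sec:two}

For $k=1$ we have $D\subseteq\gamma_2(\Gamma)$, so Proposition~\ref{prop:criterion}(ii) applies at once. For $k=2$ it reduces Theorem~\ref{thm:yes} to the following statement, in which the groups are arbitrary.

\begin{proposition}\label{prop:two}
Let $G,K$ be any groups and $\Gamma=G*K$. If $c\in[G,K]$ and $[c,\Gamma]\subseteq\gamma_4(\Gamma)$, then $c\in\gamma_3(\Gamma)$.
\end{proposition}

The plan is to pass to abelian quotients $A$ of $G$ and $B$ of $K$ that are as small as possible while still detecting $c$, to translate the hypothesis into the augmentation ideals of their group rings, and to contradict it with an explicit additive function.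

\subsection*{Group rings}
For an abelian group $A$, written additively, let $\mathbb ZA$ have the basis $e^a$ ($a\in A$) with $e^ae^{a'}=e^{a+a'}$. The augmentation ideal $\Delta_A$ is spanned by the $e^a-1$, and $\mathbb ZA=\mathbb Z\oplus\Delta_A$. The additive map $\mathbb ZA\to A$, $e^a\mapsto a$, kills every $(e^a-1)(e^{a'}-1)$ and so induces $\Delta_A/\Delta_A^2\to A$. The identity $e^{a+a'}-1=(e^a-1)+(e^{a'}-1)+(e^a-1)(e^{a'}-1)$ shows that $a\mapsto e^a-1$ defines an inverse. We write $\bar\alpha\in A$ for the image of $\alpha\in\Delta_A$. For abelian groups $A,B$ we apply Section~\ref{sec:triangular} with $R=\Delta_A$, $S=\Delta_B$, $G_0=\{e^a\}\cong A$, $K_0=\{e^b\}\cong B$. Then $F_3=\Delta_A^2\otimes\Delta_B+\Delta_A\otimes\Delta_B^2$, so by right exactness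
\[
(\Delta_A\otimes\Delta_B)/F_3\cong A\otimes B,
\]
and $\Delta_AF_3\subseteq F_4$, $F_3\Delta_B\subseteq F_4$. The next lemma produces functions that vanish on $F_4$ and detect elements of $\Delta_A\otimes\Delta_B^2$. Let $\mathbb Z_p$ be the ring of $p$-adic integers.

\begin{lemma}\label{lem:test}
Let $\Lambda$ be $\mathbb Q$ or $\mathbb Z_p$, let $I$ be a $\Lambda$-module, and let $\psi:A\to I$ and $\varphi:B\to\Lambda$ be additive homomorphisms. There is an additive map $\Phi:\Delta_A\otimes\Delta_B\to I$ with $\Phi(F_4)=0$ and $\Phi\big((e^a-1)\otimes(e^b-1)^2\big)=\varphi(b)^2\psi(a)$ for $a\in A$, $b\in B$.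
\end{lemma}

\begin{proof}
For $\lambda\in\Lambda$ the element $\binom\lambda2=\lambda(\lambda-1)/2$ lies in $\Lambda$; for $\Lambda=\mathbb Z_2$ this holds because one of $\lambda,\lambda-1$ lies in $2\mathbb Z_2$. Since $\binom{\lambda+\lambda'}2=\binom\lambda2+\lambda\lambda'+\binom{\lambda'}2$, the rule $e^b\mapsto1+\varphi(b)s+\binom{\varphi(b)}2s^2$ defines a ring homomorphism $\mathbb ZB\to\Lambda[s]/(s^3)$. It maps $\Delta_B^j$ into $(s^j)$ and $(e^b-1)^2$ to $\varphi(b)^2s^2$. Let $\varphi_2(\beta)$ be the coefficient of $s^2$ in the image of $\beta$, and put $\Phi(\alpha\otimes\beta)=\varphi_2(\beta)\psi(\bar\alpha)$. A term $\Delta_A^i\otimes\Delta_B^j$ of $F_4$ has $i\ge2$, where $\bar\alpha=0$, or $j\ge3$, where $\varphi_2(\beta)=0$.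
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Suppose $c\notin\gamma_3(\Gamma)$, and write $c=\prod_i[g_i,h_i]^{\pm1}$. By \eqref{eq:comm} the map $(g,h)\mapsto[g,h]\gamma_3(\Gamma)$ is multiplicative in each variable with values in the abelian group $\gamma_2(\Gamma)/\gamma_3(\Gamma)$, so it induces a homomorphism on $G^{ab}\otimes K^{ab}$. This homomorphism sends $\bar c=\sum_i\pm\bar g_i\otimes\bar h_i$ to $c\gamma_3(\Gamma)\ne1$, so $\bar c\neq0$.

\emph{Reduction to minimal quotients.} Tensor products commute with direct limits, so the set of subgroups $G_1\le G^{ab}$ for which $\bar c$ is nonzero in $(G^{ab}/G_1)\otimes K^{ab}$ is closed under unions of chains. By Zorn's lemma choose a maximal $G_1$ and put $A=G^{ab}/G_1$. In the same way choose $K_1\le K^{ab}$ maximal such that $\bar c\ne0$ in $A\otimes(K^{ab}/K_1)$, and put $B=K^{ab}/K_1$. Now $\bar c\ne0$ in $A\otimes B$, and $\bar c$ becomes $0$ in $(A/A_1)\otimes B$ for every $0\ne A_1\le A$ and in $A\otimes(B/B_1)$ for every $0\ne B_1\le B$. By right exactness this means $\bar c\in A_1\otimes B$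 and $\bar c\in A\otimes B_1$ for all such $A_1,B_1$. We call this \emph{minimality}. In particular, taking $A_1=\langle a\rangle$ with $a\neq0$, we get $\bar c=a\otimes b$ for some $b\in B$.

The group $A$ is nonzero and indecomposable: if $A=A_1\oplus A_2$ with nonzero summands, then $\bar c$ would vanish in both summands of $A\otimes B=((A/A_2)\otimes B)\oplus((A/A_1)\otimes B)$. The same holds for $B$. By a theorem of Kulikov (see \cite[\S27]{Fuchs}), an abelian group that is not torsion-free has a nonzero cocyclic direct summand, that is, a summand isomorphic to $\mathbb Z/p^n$ with $n\ge1$ or to $\mathbb Z(p^\infty)$ for some prime $p$. So each of $A,B$ is torsion-free, or $\mathbb Z/p^n$, or $\mathbb Z(p^\infty)$.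

\emph{Translation to group rings.} The map $\Gamma\to A*B$ is surjective, so the image $c'$ of $c$ lies in $[A,B]$ and satisfies $[c',A*B]\subseteq\gamma_4(A*B)$. Put $\vartheta=\theta(c')\in\Delta_A\otimes\Delta_B$. As $e^{-a}(e^a-1)\equiv e^a-1$ modulo $\Delta_A^2$, formula \eqref{eq:theta1} shows that $\vartheta$ has image $\bar c$ in $A\otimes B$. By \eqref{eq:theta2} and the last claim of Lemma~\ref{lem:theta},
\begin{equation}\label{eq:F4}
(e^a-1)\,\vartheta\in F_4\quad\text{and}\quad\vartheta\,(e^b-1)\in F_4\qquad(a\in A,\ b\in B).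
\end{equation}
The group rings are commutative, so minimality and \eqref{eq:F4} are symmetric in $A$ and $B$. If $\bar c=a\otimes b$, then $\vartheta\equiv(e^a-1)\otimes(e^b-1)$ modulo $F_3$, and \eqref{eq:F4} gives
\begin{equation}\label{eq:pure}
(e^a-1)\otimes(e^b-1)^2\in F_4 .
\end{equation}
Up to symmetry there are four cases.

\emph{Case 1: $A$ and $B$ are torsion-free.} Write $\bar c=a\otimes b$ with $a,b\neq0$. Both have infinite order, and $\mathbb Q$ is divisible, hence injective; so there are homomorphisms $\psi:A\to\mathbb Q$ and $\varphi:B\to\mathbb Q$ with $\psi(a)=\varphi(b)=1$. The map $\Phi$ of Lemma~\ref{lem:test} with $\Lambda=I=\mathbb Q$ takes the value $1$ on the element \eqref{eq:pure}, a contradiction.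

\emph{Case 2: $A=\mathbb Z(p^\infty)$.} Let $a\in A$ have order $p$ and write $\bar c=a\otimes b$; then $\bar c$ has order $p$. As $A$ is divisible, an embedding $\langle\bar c\rangle\to A$ extends to a homomorphism $\chi:A\otimes B\to A$. An endomorphism of $\mathbb Z(p^\infty)$ acts on the unique subgroup of order $p^n$ as multiplication by a class modulo $p^n$, compatibly in $n$, so it is multiplication by a unique element of $\mathbb Z_p$. Hence there is an additive map $\varphi:B\to\mathbb Z_p$ with $\chi(a'\otimes b')=\varphi(b')a'$. From $\varphi(b)a=\chi(\bar c)\ne0$ we get $\varphi(b)\notin p\mathbb Z_p$, so $\varphi(b)$ is a unit. Lemma~\ref{lem:test} with $\Lambda=\mathbb Z_p$, $I=A$ and $\psi$ the identity gives the value $\varphi(b)^2a\ne0$ on the element \eqref{eq:pure}, a contradiction.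

\emph{Case 3: $A=\mathbb Z/p^n$ and $B$ is torsion-free.} Here $B_1=p^nB\ne0$, and $A\otimes B_1$ has image $0$ in $A\otimes B$. This contradicts minimality.

\emph{Case 4: $A$ and $B$ are finite cyclic.} As $A\otimes B\ne0$, we have $A=\mathbb Z/p^n$ and $B=\mathbb Z/p^m$ with the same prime $p$. If $n>m$, then $A_1=p^mA\ne0$ and $A_1\otimes B$ has image $0$, contradicting minimality. By symmetry $n=m$. Put $q=p^n$ and let $a,b$ be generators. Minimality for $A_1=p^{n-1}A$ gives $\bar c=r\frac qp\,a\otimes b$ with $p\nmid r$. Put $t=e^a-1$, $s=e^b-1$ and $\pi(t)=(1+t)^q-1=qt+\binom q2t^2+\cdots$. Then $\mathbb ZA=\mathbb Z[t]/(\pi(t))$ and $\Delta_A=t\mathbb Z[t]/(\pi(t))$, and likewise for $B$. So $\Delta_A\otimes\Delta_B$ is the quotient of the free abelian group on the monomials $t^i\otimes s^j$ ($i,j\ge1$) by the relations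
\[
t^i\pi(t)\otimes s^j\quad(i\ge0,\ j\ge1),\qquad t^i\otimes s^j\pi(s)\quad(i\ge1,\ j\ge0),
\]
and $F_4$ is spanned by the monomials with $i+j\ge4$. From $\vartheta\equiv r\frac qp\,t\otimes s$ modulo $F_3$ and \eqref{eq:F4} we get $r\frac qp\,t^2\otimes s\in F_4$. We define $\Phi$ on monomials.

Let $p$ be odd. Put $\Phi(t^2\otimes s)=1\in\mathbb Z/q$ and send all other monomials to $0$. The only relations that contain $t^2\otimes s$ are $\pi(t)\otimes s$, $t\pi(t)\otimes s$ and $t^2\otimes\pi(s)$, with coefficients $\binom q2$, $q$ and $q$. As $q$ is odd, $q$ divides $\binom q2=q\cdot\frac{q-1}2$. So $\Phi$ is defined on $\Delta_A\otimes\Delta_B$ and kills $F_4$, but $\Phi(r\frac qp\,t^2\otimes s)=r\frac qp\ne0$ in $\mathbb Z/q$.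

Let $p=2$. Now $\binom q2\equiv q/2$ modulo $q$, so this function does not kill $\pi(t)\otimes s$. We correct it with the monomial of degree $2$: let $\Phi$ take values in $\mathbb Z/2q$, with $\Phi(t\otimes s)=1$, $\Phi(t^2\otimes s)=\Phi(t\otimes s^2)=2$, and all other monomials sent to $0$. On $\pi(t)\otimes s$ the value is $q+2\binom q2=q^2$, which is $0$ modulo $2q$ as $q$ is even. On $t\pi(t)\otimes s$ and on $\pi(t)\otimes s^2$ the value is $2q$. The remaining relations of the first kind involve only monomials of degree $\ge4$, and $\Phi$ is symmetric in $t$ and $s$, which settles the relations of the second kind. So $\Phi$ is defined on $\Delta_A\otimes\Delta_B$ and kills $F_4$, but $\Phi(r\frac q2\,t^2\otimes s)=rq\ne0$ in $\mathbb Z/2q$, as $r$ is odd.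

Each case leads to a contradiction, so $c\in\gamma_3(\Gamma)$.
\end{proof}

This proves Theorem~\ref{thm:yes}.

\section{Class at least three}\label{sec:three}

Fix $k\ge3$ and a prime $p>k+1$, and let $X,Y,u,v,z,\omega,X_0,Y_0$ be as in Lemma~\ref{lem:tensor}. Four things have to be done: realize $X$ and $Y$ inside nilpotent groups in which $u,v,z$ lie in $\gamma_{k-1}$; make these groups capable; turn $\omega$ into a central element of $Q$; and show that this element is not in $\gamma_{k+1}(Q)$.

\subsection{Rings in which prescribed elements are deep}\label{sub:rings}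

To make an element $u$ deep we glue it to the corner entry of a ring of strictly upper triangular matrices. We work with rings rather than groups so that Section~\ref{sec:triangular} applies.

Let $C$ be a finite abelian $p$-group with $p^7C=0$, let $u_1,\dots,u_r\in C$ with $p^5u_i=0$, and let $\ell\ge2$. Let $T$ be the ring of strictly upper triangular $(\ell+1)\times(\ell+1)$ matrices over $\mathbb Z/p^5$, and let $T^{(1)},\dots,T^{(r)}$ be copies of $T$ with matrix units $e^{(i)}_{jm}$, $j<m$. Regard $C$ as a ring with zero multiplication and put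
\[
N=N(C;u_1,\dots,u_r;\ell)=\big(T^{(1)}\oplus\dots\oplus T^{(r)}\oplus C\big)\big/\big\langle e^{(i)}_{1,\ell+1}-u_i:1\le i\le r\big\rangle .
\]
The elements factored out annihilate the whole ring on both sides, so the additive subgroup they generate is an ideal. Let $\Sigma$ be the additive span of the $e^{(i)}_{jm}$ with $(j,m)\ne(1,\ell+1)$.

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] Additively $N=C\oplus\Sigma$. Moreover $p^7N=0$, $CN=NC=0$, $N^{\ell+1}=0$, and $N^i\subseteq\langle u_1,\dots,u_r\rangle+\Sigma$ for $i\ge2$.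
\item[(b)] The map $a\mapsto1+a$ is a homomorphism from $C$ to the finite $p$-group $1+N$, and $1+u_i\in\gamma_\ell(1+N)$.
\item[(c)] The group $1+N$ is generated by $1+C$ and the elements $\varepsilon=1+e^{(i)}_{j,j+1}$, which satisfy $\varepsilon^{p^5}=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $p^5u_i=0$, there is an additive map from $T^{(1)}\oplus\dots\oplus T^{(r)}\oplus C$ onto $C\oplus\Sigma$ that fixes $C$ and $\Sigma$ and sends $e^{(i)}_{1,\ell+1}$ to $u_i$. Its kernel consists of the elements $\sum_in_ie^{(i)}_{1,\ell+1}+a$ with $a=-\sum_in_iu_i$, which is the ideal factored out. The next three claims hold before passing to the quotient. For $i\ge2$, $N^i$ lies in the image of $\bigoplus_jT^{(j)}$, which is $\langle u_1,\dots,u_r\rangle+\Sigma$.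

(b) We have $(1+a)(1+b)=1+a+b$ for $a,b\in C$. In $1+T$, for $j<m<n$, formula \eqref{eq:star} gives $[1+e_{jm},1+e_{mn}]=1+e_{jn}$, because $e_{mn}e_{jm}=0$ and $e_{jm}e_{jn}=e_{mn}e_{jn}=0$. Hence $1+u_i=1+e^{(i)}_{1,\ell+1}=[1+e^{(i)}_{12},1+e^{(i)}_{23},\dots,1+e^{(i)}_{\ell,\ell+1}]$, a commutator with $\ell$ entries.

(c) The group $1+N$ is an image of the direct product of the groups $1+T^{(i)}$ and $1+C$. Row reduction writes every element of $1+T$ as a product of elements $1+ne_{jm}=(1+e_{jm})^n$, and the commutator formula in (b) obtains each $1+e_{jm}$ from the $1+e_{j,j+1}$. Finally $\varepsilon^{p^5}=1+p^5e^{(i)}_{j,j+1}=1$.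
\end{proof}

We use three such rings:
\[
N_X=N(X;u;k-1),\qquad N_Y=N(Y;v,z;k-1),\qquad N'=N(X;u;2).
\]
The first two are allowed since $k-1\ge2$. Thus $N_X^k=N_Y^k=0$ and $N'^3=0$. For $a\in X$ write $a'$ for the corresponding element of $N'$.

\subsection{Making the groups capable}\label{sub:capable}

The groups $1+N_X$ and $1+N_Y$ have the required deep elements, but we have no reason to expect them to be capable. For $R\in\{N_X,N_Y\}$ we construct a group $H_R$ of class at most $k+1$ that maps onto $1+R$ and whose center lies in the kernel; then $H_R/Z(H_R)$ is capable by construction and still maps onto $1+R$. The triangular representation provides $H_R$: by \eqref{eq:theta1}, commutation with $\rho(1+x')$ detects every $g\ne1$ in $1+R$, because $x'$ has the maximal order $p^7$. The price is a new generator, with which the element built from $\omega$ must also commute. This is why $x'$ is taken in a ring $N'$ that again contains $X$ and a deep copy of $u$.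

Apply Section~\ref{sec:triangular} to the pair $(R,N')$ with $G_0=1+R$ and $K_0=1+N'$. Let $H_R=\rho(\Gamma_0)$ and $C_R=H_R/Z(H_R)$.

\begin{lemma}\label{lem:capable}
The group $C_R$ is a capable finite $p$-group in $\mathfrak{N}_k$, and there is a homomorphism $C_R\to1+R$ that sends the image of $\rho(g)$ to $g$ for all $g\in1+R$.
\end{lemma}

\begin{proof}
As $R^k=0$ and $N'^3=0$, Lemma~\ref{lem:filtration} shows that $J_{k+2}=0$ and that $H_R\subseteq1+J_1$ is a finite $p$-group in $\mathfrak{N}_{k+1}$. So $C_R$ is a capable finite $p$-group in $\mathfrak{N}_k$. The map $H_R\to1+R$, $(g,\mu,g')\mapsto g$, is a homomorphism with $\rho(g)\mapsto g$. Let $h=(g,\mu,g')\in Z(H_R)$. Here $\mu\in V_1=R^0\otimes N'$ and $g'\in1+N'$, and $N'x'=x'N'=0$. Therefore the middle entry of $h\,\rho(1+x')$ is $g\otimes x'+\mu(1+x')=g\otimes x'+\mu$, and the middle entry of $\rho(1+x')\,h$ is $\mu+(1\otimes x')g'=\mu+1\otimes x'$. So $(g-1)\otimes x'=0$ in $R\otimes N'$. By Lemma~\ref{lem:ring}(a), $\langle x'\rangle\cong\mathbb Z/p^7$ is an additive direct summand of $N'$, and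 $R\otimes\mathbb Z/p^7\cong R/p^7R=R$. Hence $g=1$, and the homomorphism factors through $C_R$.
\end{proof}

Put $G=C_{N_X}$ and $K=C_{N_Y}$, and let $\Gamma,P,Q,D$ be as in Section~\ref{sec:criterion}. Define homomorphisms
\[
\iota,\iota':X\to G,\qquad \kappa:Y\to K,\qquad \iota'':X\to K
\]
by letting $\iota(a)$ and $\kappa(b)$ be the images of $\rho(1+a)$ and $\rho(1+b)$, and $\iota'(a),\iota''(a)$ the images of $\rho(1+a')$ in $G$ and $K$. We use the same letters for the composites with the maps to $Q$. By Lemma~\ref{lem:ring},
\begin{equation}\label{eq:depth}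
\iota(u),\ \kappa(v),\ \kappa(z)\in\gamma_{k-1}(Q),\qquad \iota'(u),\ \iota''(u)\in\gamma_2(Q),
\end{equation}
and $Q$ is generated by the elements $j(x),j(x_1)$ for $j\in\{\iota,\iota',\iota''\}$, the elements $\kappa(y),\kappa(y_1)$, and finitely many elements $\varepsilon$ with $\varepsilon^{p^5}=1$.

\subsection{A central element of $Q$}\label{sub:central}

In a group, $[a^n,b]$ differs from $[a,b]^n$ by higher commutators, and these errors would obscure the identities of Lemma~\ref{lem:tensor}. We remove them with the Lazard correspondence (M.~Lazard, 1954; see \cite[Ch.~10]{Khukhro}). Every finite $p$-group $W$ of nilpotency class less than $p$ carries a Lie ring structure $(W,+,[\ ,\ ]_L)$ on the same set, given by the inverse Baker--Campbell--Hausdorff formulas, such that: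
\begin{enumerate}
\item[(L1)] group homomorphisms between such groups are Lie ring homomorphisms;
\item[(L2)] $ab=ba$ if and only if $[a,b]_L=0$, and then $ab=a+b$; in particular $a^n=na$, and $1$ is the zero element;
\item[(L3)] the terms $\gamma_i(W)$ are the same for the group and for the Lie ring, so that $[\gamma_i(W),\gamma_j(W)]_L\subseteq\gamma_{i+j}(W)$;
\item[(L4)] if $\langle a,b\rangle$ has class at most $2$, then $[a,b]_L=[a,b]$.
\end{enumerate}

The group $Q$ is nilpotent and generated by finitely many elements of $p$-power order. So $Q^{ab}$ is a finite $p$-group, each $\gamma_i(Q)/\gamma_{i+1}(Q)$ is an image of the $i$-th tensor power of $Q^{ab}$, and $Q$ is a finite $p$-group. Its class is at most $k+1<p$; this is where the bound on $p$ is used. By (L2) the maps $\iota,\iota',\iota'',\kappa$, whose images are abelian subgroups, are homomorphisms into the additive group of the Lie ring $Q$. Put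
\[
c_Q=p^6\,[\iota(x),\kappa(y)]_L\in Q,
\]
the image of $\omega$ under the additive map $X\otimes Y\to Q$, $a\otimes b\mapsto[\iota(a),\kappa(b)]_L$.

\begin{lemma}\label{lem:central}
The element $c_Q$ is central in $Q$ and lies in $D/\gamma_{k+2}(\Gamma)$.
\end{lemma}

\begin{proof}
By (L2) the set of $g\in Q$ with $[c_Q,g]_L=0$ is the centralizer of $c_Q$ in the group $Q$, so it is a subgroup, and it suffices to treat the generators listed after \eqref{eq:depth}.

If $g$ is one of $\varepsilon$, $j(x_1)$, $\kappa(y_1)$, then $p^6g=0$ by (L2), and $[c_Q,g]_L=[[\iota(x),\kappa(y)]_L,p^6g]_L=0$.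

Let $g=j(x)$ with $j\in\{\iota,\iota',\iota''\}$. The map $(a,b,a_1)\mapsto[[\iota(a),\kappa(b)]_L,j(a_1)]_L$ is additive in each variable, so it factors through $X\otimes Y\otimes X$, and Lemma~\ref{lem:tensor}(a) gives
\[
[c_Q,j(x)]_L=[[\iota(u),\kappa(y)]_L,j(u)]_L .
\]
By \eqref{eq:depth}, $j(u)\in\gamma_2(Q)$; for $j=\iota$ this uses $k-1\ge2$. So the right side lies in $\gamma_{(k-1)+1+2}(Q)=\gamma_{k+2}(Q)=0$.

Let $g=\kappa(y)$. The map $(a,b,b_1)\mapsto[[\iota(a),\kappa(b)]_L,\kappa(b_1)]_L$ factors through $X\otimes Y\otimes Y$, and Lemma~\ref{lem:tensor}(b) gives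
\[
[c_Q,\kappa(y)]_L=[[\iota(x),\kappa(z)]_L,\kappa(v)]_L\in\gamma_{1+2(k-1)}(Q),
\]
which is $0$ because $2k-1\ge k+2$ for $k\ge3$.

Finally, $Q\to G\times K$ is a Lie homomorphism by (L1), and the images of $\iota(x)$ and $\kappa(y)$ commute. So $c_Q$ lies in the kernel, which is $D/\gamma_{k+2}(\Gamma)$.
\end{proof}

\begin{remark}
The depth $2$ in the definition of $N'$ is the value for which both counts that involve it work. For depth $\ell$, the bound on the class of $H_R$ given by Lemma~\ref{lem:filtration} is $(k-1)+\ell$, which has to be at most $k+1$, and the weight of $[[\iota(u),\kappa(y)]_L,\iota'(u)]_L$ is $k+\ell$, which has to be at least $k+2$.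
\end{remark}

\subsection{The element is not in $\gamma_{k+1}$}\label{sub:notdeep}

It remains to bound the depth of $c_Q$ from above. Since $G$ and $K$ map onto $1+N_X$ and $1+N_Y$, we can forget the auxiliary ring $N'$ and use the triangular representation of the pair $(N_X,N_Y)$. Its image may have class as large as the bound $2k-2$ allows, so we truncate it in order to apply (L1).

\begin{lemma}\label{lem:notdeep}
$c_Q\notin\gamma_{k+1}(Q)$.
\end{lemma}

\begin{proof}
Apply Section~\ref{sec:triangular} to $(R,S)=(N_X,N_Y)$ with $G_0=1+N_X$ and $K_0=1+N_Y$. By Lemma~\ref{lem:filtration}, $1+J_1$ is a finite $p$-group with $\gamma_{k+1}(1+J_1)\subseteq1+J_{k+1}$, and $1+J_{k+1}$ is a normal subgroup because $J_{k+1}$ is an ideal of the ring $J_1$. So $W=(1+J_1)/(1+J_{k+1})$ is a finite $p$-group of class at most $k<p$. The composite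
\[
\Gamma\longrightarrow(1+N_X)*(1+N_Y)\stackrel{\rho}{\longrightarrow}1+J_1\longrightarrow W,
\]
whose first map comes from Lemma~\ref{lem:capable}, kills $\gamma_{k+1}(\Gamma)$. It induces a homomorphism $Q\to W$ that kills $\gamma_{k+1}(Q)$, sends $\iota(x),\kappa(y)$ to the classes of $\rho(1+x),\rho(1+y)$, and is a Lie homomorphism by (L1).

Since $x^2=0$ in $N_X$, we have $(1+x)^{-1}=1-x$, and \eqref{eq:theta1} gives $[\rho(1+x),\rho(1+y)]=(1,x\otimes y,1)$. By \eqref{eq:theta2} this element commutes with $\rho(1+x)$ and $\rho(1+y)$, because $-x^2\otimes y=0$ and $x\otimes y^2=0$. So $\rho(1+x)$ and $\rho(1+y)$ generate a group of class at most $2$, and by (L4) and (L2) the image of $c_Q$ in $W$ is the class of $(1,x\otimes y,1)^{p^6}=(1,p^6x\otimes y,1)$.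

Suppose $c_Q\in\gamma_{k+1}(Q)$. Then this class is trivial, so $p^6x\otimes y\in V_{k+1}\cap(N_X\otimes N_Y)=F_{k+1}$. Since $N_X^k=N_Y^k=0$, a nonzero term $N_X^i\otimes N_Y^j$ of $F_{k+1}$ has $i,j\le k-1$, and then $i+j\ge k+1$ forces $i,j\ge2$. By Lemma~\ref{lem:ring}(a) the additive projections $N_X\to X$ and $N_Y\to Y$ along the summands $\Sigma$ map $N_X^i$ into $X_0$ and $N_Y^j$ into $Y_0$ for $i,j\ge2$. Hence their tensor product $N_X\otimes N_Y\to X\otimes Y$ maps $F_{k+1}$ into $X_0\otimes Y_0$. It maps $p^6x\otimes y$ to $\omega$, which contradicts Lemma~\ref{lem:tensor}(c).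
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
By Lemma~\ref{lem:capable}, $G$ and $K$ are capable finite $p$-groups in $\mathfrak{N}_k$. Let $c\in\Gamma$ be a preimage of $c_Q$. By Lemma~\ref{lem:central}, $c\in D$ and $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$; by Lemma~\ref{lem:notdeep}, $c\notin\gamma_{k+1}(\Gamma)$. Proposition~\ref{prop:criterion}(i) shows that $G\amalg^{\mathfrak{N}_k}K$ is not capable.
\end{proof}

\begin{remark}
Since $\omega=u\otimes p^3y$, we have $c_Q=[\iota(u),\kappa(p^3y)]_L\in\gamma_k(Q)$ by \eqref{eq:depth}. So the obstruction is a nontrivial element of $\gamma_k(P)$, the last possibly nontrivial term of the lower central series of $P$, and by the proof of Proposition~\ref{prop:criterion}(i) it has a central preimage in every central extension of $P$.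
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{Khukhro}
E.~I.~Khukhro, \emph{$p$-Automorphisms of Finite $p$-Groups}.

\bibitem{Magidin}
Arturo Magidin, \emph{Capability of certain nilpotent products of cyclic groups}, arXiv:math/0307345 (2003).

\end{thebibliography}
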